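# Almost spanning two-colored cycles in 1-factorizations of the hypercube

## 1. Three perfect matchings of the 3-cube

Take the cube $Q_3$ with vertices $000,\dots,111$, and give each edge the number of the coordinate in which its ends differ. This is a proper edge coloring with three colors, and each color class is a perfect matching. Any two colors together form the two opposite faces spanned by the two directions, so we see two 4-cycles and nothing longer.

Now take the bottom face $x_3=0$. Its edges are alternately colored $1,2,1,2$. Interchange the colors 1 and 2 on these four edges only. Every vertex still sees each color once, so the three color classes are still perfect matchings. Follow colors 1 and 3 from $000$, remembering that on the bottom face color 1 now moves the second coordinate: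
$$000\overset{1}{-}010\overset{3}{-}011\overset{1}{-}111\overset{3}{-}110\overset{1}{-}100\overset{3}{-}101\overset{1}{-}001\overset{3}{-}000 .$$
This is a Hamilton cycle. Colors 2 and 3 give another one:
$$000\overset{2}{-}100\overset{3}{-}101\overset{2}{-}111\overset{3}{-}110\overset{2}{-}010\overset{3}{-}011\overset{2}{-}001\overset{3}{-}000 .$$
Colors 1 and 2 still give two 4-cycles, the bottom and the top face. So one small interchange made two of the three pairs Hamiltonian.

If we greedily make the same interchange on the top face too, everything is lost: we have then only renamed colors 1 and 2 in the original coloring, and all pairs are back to 4-cycles. Keep this in mind. One interchange joined two cycles; a second one between the same two cycles separated them again.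

Can all three pairs be Hamiltonian? Let $M$ be a perfect matching of $Q_3$ with $n_c$ edges in direction $c$. The face $x_c=0$ has four vertices, and those not matched in direction $c$ are matched inside the face, so $n_c$ is even. Since $n_1+n_2+n_3=4$, some direction is missing, and $M$ matches two opposite faces separately. Hence $M$ either consists of all edges of one direction, or uses direction $a$ on one face $x_c=\text{const}$ and direction $b$ on the opposite one. In the second case the other two colors occupy the complement of $M$, which is an 8-cycle like those above. An 8-cycle splits into two perfect matchings in only one way, here the edges of direction $c$ and the matching with $a$ and $b$ exchanged. So up to symmetry $Q_3$ has only the two colorings we have seen, with zero and two Hamiltonian pairs.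

## 2. From Hamilton cycles to cycles of length $(1-o(1))2^d$

For $d\ge2$ the *hypercube* $Q_d$ has as vertices the subsets of $[d]=\{1,\dots,d\}$, two being adjacent if they differ in exactly one element. We write vertices as $x\in\mathbb F_2^d$; there are $2^d$ of them. A *1-factorization* of a graph is a partition of its edge set into perfect matchings. A 1-factorization of $Q_d$ has exactly $d$ matchings $M_1,\dots,M_d$, and it is the same thing as a proper edge coloring with colors $1,\dots,d$. For $i\ne j$ the union $M_i\cup M_j$ is a disjoint union of even cycles covering all vertices.

What we saw for $d=3$ is an instance of two known facts. For $d>2$ there is no 1-factorization of $Q_d$ with every $M_i\cup M_j$ a Hamilton cycle. More precisely, at most $\lfloor d^2/4\rfloor$ pairs $\{i,j\}$ can be Hamiltonian, and this bound is attained for all $d$ except possibly $d=6$. The upper bound has a short proof by signs. View $M_i$ as a bijection $\varphi_i$ from the even-weight vertices to the odd-weight ones. A cycle of $M_i\cup M_j$ of length $2k$ is a $k$-cycle of the permutation $\varphi_j^{-1}\varphi_i$ of the $2^{d-1}$ even vertices. If $M_i\cup M_j$ is a Hamilton cycle, this permutation is a single cycle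 of even length $2^{d-1}$, so it is odd. Put $s_i=\operatorname{sgn}(\varphi_1^{-1}\varphi_i)$; then $\operatorname{sgn}(\varphi_j^{-1}\varphi_i)=s_is_j$. So $s_i\ne s_j$ for every Hamiltonian pair, and there are at most $k(d-k)\le\lfloor d^2/4\rfloor$ of those, where $k$ is the number of $i$ with $s_i=1$. For $d>2$ this is less than $\binom d2$.

The sign argument forbids a cycle through *all* vertices. It says nothing about a cycle through almost all. This leads to the question asked in Natalie C. Behague, "Semi-perfect 1-Factorizations of the Hypercube", arXiv:1811.06389 (2018): is it possible for $M_i\cup M_j$ to contain a cycle of length $(1-o(1))2^d$ for every $i\ne j$? In other words, are there a function $\varepsilon(d)\to0$ and, for every sufficiently large $d$, a 1-factorization of $Q_d$ in which every $M_i\cup M_j$ contains a cycle of length at least $(1-\varepsilon(d))2^d$? The answer is yes, with $\varepsilon$ polynomially small.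

**Theorem.** For every $\delta\in(0,\tfrac12)$ there are $C_\delta,d_\delta$ such that for every $d\ge d_\delta$ the cube $Q_d$ has a 1-factorization $\{M_i'\}_{i=1}^d$ in which, for all $i\ne j$, $M_i'\cup M_j'$ contains a cycle of length at least $(1-C_\delta d^{-1/2+\delta})\,2^d$.

For instance $\delta=\frac14$ settles the question. No claim is made that the exponent $-\frac12$ is optimal.

**Conventions.** The unit vectors are $e_t$, the Hamming weight is $|x|$, $x_I$ is the restriction of $x$ to $I\subseteq[d]$, $1_S=\sum_{t\in S}e_t$, $\langle I\rangle=\mathrm{span}\{e_t:t\in I\}$, and $\langle p,q\rangle=\langle\{p,q\}\rangle$. A *coset* $x+\langle I\rangle$ is a subcube with directions $I$. Distances are Hamming distances. A *$(p,q)$-cycle* is a component of $M_p\cup M_q$. The *standard* color of $\{x,x+e_t\}$ is $t$. A pair $ij$ is always written with $i<j$. The brackets $[\,\cdot\,]$ around a condition mean 1 if it holds and 0 otherwise. The number $\delta$ is fixed, implied constants depend only on $\delta$, and $d$ is sufficiently large in terms of $\delta$.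

## 3. Switching along trees

**Definition (switch).** A *switch* of type $\{a,b\}$ is a 4-cycle whose edges are alternately colored $a,b$.

Let $\mathcal S$ be a set of pairwise edge-disjoint switches in a 1-factorization $\{M_i\}$. Interchanging the two colors on each of them preserves the set of colors at every vertex, so the result $\{M'_i\}$ is again a 1-factorization. To see what happens to the $(p,q)$-cycles we use a graph.

**Definition (the multigraph $\Gamma_{pq}$).** The nodes of $\Gamma_{pq}$ are the *original* $(p,q)$-cycles. Each $S\in\mathcal S$ whose type contains exactly one color $a$ of $p,q$ gives one edge, joining the nodes that contain the two $a$-edges of $S$ (a loop if these nodes coincide). We say that $S$ *touches* these nodes.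

In Section 1, with the bottom face as the only switch, $\Gamma_{13}$ has two nodes, the faces $x_2=0$ and $x_2=1$, joined by one edge. This is a tree, and the two 4-cycles became one 8-cycle. With both horizontal faces switched, $\Gamma_{13}$ has two nodes and two parallel edges; it is not a tree, and we got two cycles. In both examples $\Gamma_{12}$ has no edges.

**Lemma 1.** If a connected component of $\Gamma_{pq}$ is a tree, then the union of the vertex sets of its nodes is the vertex set of a single cycle of $M_p'\cup M_q'$.

*Proof.* Apply the switches one at a time. By edge-disjointness, the edges of a switch still have their original colors when it is applied. A switch of type $\{p,q\}$, or of type disjoint from $\{p,q\}$, does not change the edge set $M_p\cup M_q$. So only the edges of $\Gamma_{pq}$ matter.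

We claim that at each stage the following holds for each component $C$ of the graph formed by the edges of $\Gamma_{pq}$ applied so far. The union $V(C)$ of the vertex sets of its nodes is a union of vertex sets of current $(p,q)$-cycles; and if $C$ is a tree, it is the vertex set of one current cycle. At the start every component is a single node and the claim is clear. Now apply $S=f_1g_1f_2g_2$, a 4-cycle with $a$-edges $f_1,f_2$, where $a$ is the one color of $S$ in $\{p,q\}$. Let $f_1,f_2$ lie in nodes of components $C_1,C_2$. The effect on $M_p\cup M_q$ is to delete $f_1,f_2$ and add $g_1,g_2$. All four edges have their ends in $V(C_1)\cup V(C_2)$, so this set is again a union of cycles, and the other components are unaffected. If the new component is a tree, then $C_1\ne C_2$ and both were trees. So $f_1$ lies on a cycle spanning $V(C_1)$ and $f_2$ on a cycle spanning $V(C_2)$. Deleting $f_1$ and $f_2$ leaves two spanning paths. Each of $g_1,g_2$ joins an end of $f_1$ to an end of $f_2$, and $g_1,g_2$ are disjoint, so we obtain one cycle on $V(C_1)\cup V(C_2)$. When all switches have been applied, the claim is the lemma. $\square$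

The first thing to try is to start from the standard coloring, where all $(p,q)$-cycles are 4-cycles, and to choose switches for which every $\Gamma_{pq}$ has a tree component containing almost all $2^{d-2}$ nodes. For a single pair this is easy. For all pairs together, count. If each pair has a tree component with at least $(1-\varepsilon)2^{d-2}$ nodes, each $\Gamma_{pq}$ has at least $(1-\varepsilon)2^{d-2}-1$ edges. A switch of type $\{a,b\}$ gives an edge for exactly the $2(d-2)$ pairs that meet $\{a,b\}$ in one element. Hence
$$2(d-2)\,|\mathcal S|\ \ge\ \binom d2\bigl((1-\varepsilon)2^{d-2}-1\bigr),\qquad\text{so}\qquad 4|\mathcal S|\ \ge\ d\bigl((1-\varepsilon)2^{d-2}-1\bigr).\tag{1}$$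
The left side of the last inequality is the number of edges lying in switches, and $Q_d$ has $d2^{d-1}$ edges. So about half of all edges of the cube must take part. A switch made to help $pq$ also acts on $2(d-2)-1$ other pairs, and for none of them may it close a cycle in the component we care about. At this density we cannot keep the switches apart from each other, and this is where the attempt stops.

Inequality (1) also shows the remedy: make the nodes large *before* switching. If almost all vertices lie on $(p,q)$-cycles of length $2^{2r}$, then about $2^{d-2r}$ nodes per pair have to be joined. For $r$ a large multiple of $\log_2d$, the whole family of switches becomes so sparse that different parts of it can be kept far apart. Sections 4–6 produce such a coloring, Sections 7–8 place the switches, and Section 9 checks the trees.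

## 4. Hamilton decompositions and a twisted product

We want a coloring in which many pairs of colors have long cycles inside small subcubes. The first building block is classical.

**Lemma 2 (Ringel).** If $r\ge2$ is a power of 2, then $Q_r$ has a 1-factorization $N_1,\dots,N_r$ such that each $N_{2t-1}\cup N_{2t}$ is a Hamilton cycle and $\{0,e_t\}\in N_t$ for all $t$.

*Proof.* We first decompose $Q_r$ into $r/2$ edge-disjoint Hamilton cycles, by induction. $Q_2$ is itself a 4-cycle. If $H_1,\dots,H_{r/2}$ decompose $Q_r$, then $Q_{2r}=Q_r\square Q_r$ is the edge-disjoint union of the spanning subgraphs $H_t\square H_t\cong C_n\square C_n$, where $n=2^r$. So it suffices to split the torus $C_n\square C_n$ into two Hamilton cycles. On $\mathbb Z_n^2$ let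

- $f_1(x,y)=(x+1,y)$ if $x+y=0$, and $(x,y+1)$ otherwise;
- $f_2(x,y)=(x,y+1)$ if $x+y=0$, and $(x+1,y)$ otherwise.

Each step raises $x+y$ by 1 and maps each level $\{x+y=c\}$ bijectively to the next. Start on the level $x+y=0$. In $n$ steps, $f_1$ makes one step in $x$ and $n-1$ in $y$, so $f_1^n$ acts by $x\mapsto x+1$. Likewise $f_2^n$ acts by $x\mapsto x+n-1=x-1$. Both actions are $n$-cycles on that level, so $f_1$ and $f_2$ are single cycles of length $n^2$. The torus edge from $(x,y)$ to $(x+1,y)$ is used by $f_1$ if $x+y=0$ and by $f_2$ otherwise, and the opposite holds for the edge to $(x,y+1)$. So each torus edge is used by exactly one of the two, and we have two Hamilton cycles decomposing the torus.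

Now split each of the $r/2$ Hamilton cycles of $Q_r$, which have even length, into two perfect matchings. The $r$ edges at $0$ lie in the $r$ different matchings and have the $r$ different directions, so a permutation of the coordinates gives $\{0,e_t\}\in N_t$. $\square$

For $r=2$ we may take $N_1,N_2$ to be the edges of direction 1 and 2. For $t\in[r]$ write $t'$ for its partner, $2u-1\leftrightarrow2u$.

Consider two groups of $r$ coordinates, with positions $(u,v)\in Q_r\times Q_r$. If color $i$ always moved $u$ along $N_t$ and color $j$ always moved $v$ along $N_\tau$, the two moves would commute and we would again have 4-cycles. So we let color $i$ choose between $N_t$ and $N_{t'}$ depending on $v$, and similarly for $j$. A choice by parity already turns the 4-cycles into diagonal walks on a torus. One extra defect at $v=0$ joins these walks into one.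

**Lemma 3.** Let $r\ge2$ be a power of 2, $n=2^r$, $t,\tau\in[r]$, $c_1,c_2\in\mathbb F_2$. On $Q_r\times Q_r\ni(u,v)$ let color $i$ move $u$ along $N_t$ if $c_1+|v|+[v=0]$ is even and along $N_{t'}$ otherwise. Let color $j$ move $v$ along $N_\tau$ if $c_2+|u|$ is even and along $N_{\tau'}$ otherwise. Then the union of the color classes $i,j$ is a Hamilton cycle of length $n^2$.

*Proof.* Write the Hamilton cycle $N_t\cup N_{t'}$ in cyclic order as $(u_a)_{a\in\mathbb Z_n}$, starting at a vertex of even weight. Weights alternate in parity along the cycle and $n$ is even, so $|u_a|\equiv a\pmod2$. Reversing the order if necessary, we may assume that the edge $u_0u_1$ is in $N_t$. Then $N_t$ acts by $a\mapsto a+(-1)^a$ and $N_{t'}$ by $a\mapsto a-(-1)^a$. Index $N_\tau\cup N_{\tau'}$ in the same way as $(v_b)$, and let $v_{b_0}=0$. In these coordinates color $i$ is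
$$(a,b)\mapsto\bigl(a+(-1)^{a+b+c_1+[b=b_0]},\,b\bigr),$$
and color $j$ is $(a,b)\mapsto(a,\,b+(-1)^{a+b+c_2})$.

Let $R=\{(a,b):a+b\equiv c_1\pmod 2\}$. Each color changes the parity of $a+b$, so color $i$ maps $R$ bijectively onto its complement and color $j$ maps the complement onto $R$. For $(a,b)\in R$ color $i$ gives $(a+1-2[b=b_0],b)$. At this point the coordinate sum is $\equiv c_1+1$, so color $j$ then adds $\epsilon=(-1)^{c_1+c_2+1}$ to $b$, a constant. The composition is
$$F(a,b)=(a+1-2[b=b_0],\ b+\epsilon).$$
In $n$ iterations $b$ takes each value once, so the total change of $a$ is $n-2$ and $F^n(a,b)=(a-2,b)$. For fixed $b$ there are $n/2$ values of $a$ with $(a,b)\in R$, and $a\mapsto a-2$ permutes them in one cycle. Hence $F$ is a single cycle on $R$, of length $n\cdot n/2$. The corresponding alternating $(i,j)$-cycle also passes through the complement of $R$ and has length $n^2$. $\square$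

Without the term $[v=0]$ we would have $F(a,b)=(a+1,b+\epsilon)$ and $F^n=\mathrm{id}$, hence $n/2$ separate cycles of length $2n$. By hand, with $n=4$, $c_1=c_2=0$, $b_0=0$ (so $\epsilon=-1$): without the defect $(0,0)\to(1,3)\to(2,2)\to(3,1)\to(0,0)$ closes after 4 steps. With it,
$$(0,0)\to(3,3)\to(0,2)\to(1,1)\to(2,0)\to(1,3)\to(2,2)\to(3,1)\to(0,0)$$
visits all eight points of $R$, and colors $i,j$ form a 16-cycle in $Q_4$.

## 5. Windows and random groups

It is tempting to cut $[d]$ once and for all into groups of size $r$ and to use Lemma 3 for colors in different groups. Then a pair $i,j$ in the *same* group would be uncontrolled at every vertex. So the groups must change from one region of the cube to another, and for every pair the regions where the grouping is bad must have small total measure. Regions must also be such that a small change of a vertex rarely leaves its region. Slices by Hamming weight have this property.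

**Parameters.**

- $r$ is a power of 2 with $16\log_2d\le r<32\log_2d$.
- $A,B\subset[d]$ are disjoint, $|A|=\lceil\log_2d\rceil$, $|B|=\lceil4\log_2d\rceil$.
- $a_{ij}\in\mathbb F_2^B$, one word for each pair $ij$, with pairwise distances at least 11. They can be chosen greedily, since $2^{|B|}\ge d^4>d^2\sum_{u\le10}\binom{|B|}u$.
- $\lambda=|A|+|B|+10$, $m=\lceil1/\delta\rceil$, $K=\lceil d^{1/2-\delta}\rceil$. For large $d$ we have $K>2\lambda+4r$.
- $\nu=2^h-1$ with $2^h\le\sqrt d<2^{h+1}$. So $\nu=\Theta(\sqrt d)$.

The sets $A$ and $B$ will be used in Section 7 to keep things apart, and $\nu$ is the length of a code used in Section 6.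

**Definition (window).** Partition $[d]$ into blocks $P_1,\dots,P_m$, each of size at least $d/(2m)$, and put $|x|_b=|x_{P_b}|$. Given offsets $\theta_b\in\{0,\dots,K-1\}$, the *window* of $x$ is $s(x)\in\mathbb Z^m$ with $s(x)_b=\lfloor(|x|_b-\theta_b)/K\rfloor$. Put $\rho_b(x)=|x|_b-\theta_b-s(x)_bK\in[0,K)$. Call $x$ *core* if $\rho_b(x)\in[\lambda,K-\lambda)$ for all $b$, and *deep* if $\rho_b(x)\in[\lambda+2r,K-\lambda-2r)$ for all $b$.

As a toy example, take one block with $d=10$, $K=4$, $\theta_1=1$. The windows are the weight sets $\{0\},\{1,\dots,4\},\{5,\dots,8\},\{9,10\}$. A vertex of weight 6 has $\rho=1$, and changing one coordinate cannot move it out of its window; a vertex of weight 5 has $\rho=0$ and may drop out.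

(W) *Changing at most $\lambda$ coordinates of a core vertex keeps it in the same window. Changing at most $2r$ coordinates of a deep vertex gives a core vertex of the same window.* Indeed, changing $c$ coordinates changes each $|x|_b$ by at most $c$. For $x$ core, $\rho_b\pm\lambda$ stays in $[0,K)$; for $x$ deep, $\rho_b\pm2r$ stays in $[\lambda,K-\lambda)$.

**Step 1 (almost every vertex is deep).** This step fixes the offsets. For fixed $x$ and $b$, the number $\rho_b(x)$ takes each value in $\{0,\dots,K-1\}$ exactly once as $\theta_b$ varies, and $2\lambda+4r$ of these values violate the deep condition for $b$. So, averaged over $\theta_b$, the fraction of vertices violating it is $(2\lambda+4r)/K$. Fix each $\theta_b$ attaining at most the average. Then the fraction of non-deep vertices is at most $m(2\lambda+4r)/K=O(d^{-1/2+\delta}\log d)$.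

**Step 2 (random groups in each window).** This step describes the choices that vary from window to window. Independently for each window $s$, choose a uniformly random $\nu$-subset $E_s\subset[d]\setminus(A\cup B)$. Then choose a uniformly random ordered partition of $[d]\setminus E_s$ into groups $G_1,G_2,\dots$ of size $r$ and fewer than $r$ leftover elements. (Put $[d]\setminus E_s$ in random order and cut it into segments of length $r$.)

**Definition (good and bad windows).** A window $s$ is *bad for $ij$* if at least one of the following holds: one of $i,j$ is in $E_s$ or leftover; $i,j$ are in the same group; the group of $i$ contains an element of $A\setminus\{i\}$; the group of $j$ contains an element of $A\setminus\{j\}$. Otherwise $s$ is *good for $ij$*.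

If $s$ is good for $ij$, with $i\in G$ and $j\in H$, then $G\ne H$ and $(G\cup H)\cap A\subseteq\{i,j\}$.

The probability that $i\in E_s$ is at most $\nu/(d-|A|-|B|)$. Given $E_s\not\ni i$, the probability that $i$ is leftover is at most $r/(d-\nu)$. Two given elements outside $E_s$ are in the same group with probability at most $(r-1)/(d-\nu-1)$, because once the first is placed, at most $r-1$ of the remaining $d-\nu-1$ places are in its group. Hence
$$\Pr(s\text{ bad for }ij)\le\frac{2\nu}{d-|A|-|B|}+\frac{2r}{d-\nu}+\frac{r-1}{d-\nu-1}+\frac{2(r-1)|A|}{d-\nu-1}\le p:=\frac{4\nu}d .\tag{2}$$
For the last inequality, the first term is at most $3\nu/d$, and the other three are $O(d^{-1}\log^2d)$ while $\nu/d=\Theta(d^{-1/2})$.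

**Step 3 (for every pair, bad windows are rare).** By (2) a *fixed* pair is bad on an expected fraction at most $p$ of the cube. We need this, up to a factor 2, for all pairs at once, so we need concentration, and for that no single window may be too large. This is why there are $m$ blocks and not one: one weight slice of width $K$ may have measure of order $d^{-\delta}$, far too much compared with $p$.

First, $\binom N{\lfloor N/2\rfloor}\le2^N/\sqrt N$ for $N\ge1$. To see it, prove $\binom{2k}k\le4^k/\sqrt{2k+1}$ by induction: the ratio of consecutive values of $\binom{2k}k4^{-k}$ is $\frac{2k+1}{2k+2}$, and $\frac{2k+1}{2k+2}\le\sqrt{\frac{2k+1}{2k+3}}$ because $(2k+1)(2k+3)\le(2k+2)^2$. This settles $N=2k$; for $N=2k+1$ use $\binom{2k+1}k=\frac12\binom{2k+2}{k+1}$.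

Let $\mu_s$ be the fraction of vertices in window $s$. For a uniformly random vertex, the weights in the blocks are independent, and each block has at most $K$ allowed weights, each of probability at most $\sqrt{2m/d}$. So
$$\mu_s\le\mu:=\bigl(K\sqrt{2m/d}\,\bigr)^m=O(d^{-\delta m})=O(1/d).$$
For a fixed pair $ij$ put $Z=\sum_s(\mu_s/\mu)\,\mathbf 1[s\text{ bad for }ij]$, a sum of independent terms in $[0,1]$. Its mean is at most $M:=p/\mu=\Omega(\sqrt d)$. The Chernoff bound says that such a sum exceeds $2M$ with probability at most $\exp(-M/3)$, which is less than $d^{-2}$ for large $d$. There are fewer than $d^2$ pairs, so by the union bound we can fix all choices of Step 2 such that $Z\le2M$ for every pair. Multiplying by $\mu$: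
$$\text{for every pair }ij,\text{ the fraction of vertices in windows bad for }ij\text{ is at most }2p=O(d^{-1/2}).\tag{3}$$

## 6. Hamming codes, quiet vertices and good boxes

We will recolor most of the cube by Lemma 3. Later we must run chains of switches through the recolored region, and a chain is easy to control only where the coloring is standard. So we leave a thin set of standardly colored vertices such that every recolored vertex has one next to it. A perfect code provides this.

Recall the *Hamming code* of length $\nu=2^h-1$: label the $\nu$ coordinates by the nonzero vectors of $\mathbb F_2^h$ and let the code consist of the words for which the labels of the coordinates equal to 1 sum to $0$. A sum of one or two distinct nonzero vectors is nonzero, so the minimum distance is at least 3. If a word is outside the code, its label sum is the label of exactly one coordinate $k$, and changing that coordinate gives a codeword. For $h=2$ the code is $\{000,111\}$, and each of the other six words has exactly one codeword at distance 1. For each window $s$ let $\mathcal C_s\subset\mathbb F_2^{E_s}$ be a Hamming code of length $\nu$.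

**Definition (admissible, active, quiet).** A vertex $v$ with window $s$ is *admissible* if (a) $v$ is core, (b) $v_{E_s}\notin\mathcal C_s$, and (c) $|v_A|\ge13$. For a window $s$ and a group $G_g$ of $s$, the subcube $x+\langle G_g\rangle$ is *active* if all its vertices are in window $s$ and admissible. A vertex is *quiet* if it lies in no active subcube.

Active subcubes are pairwise edge-disjoint. Within one window, different groups use different directions, and the same group gives disjoint cosets. For different windows the subcubes have no common vertex.

**Step 4 (the initial 1-factorization).** This step defines the coloring to which the switches will be applied. Edges outside active subcubes get their standard color. On each active subcube $x+\langle G_g\rangle$ we recolor, using only the colors in $G_g$: identify $G_g$ with $[r]$ in increasing order, $t\leftrightarrow g_t$, and let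
$$\sigma_g(x)=\sum_{t\notin G_g}x_t+\#\{h>g:\ x_{G_h}=0\}\pmod2 .$$
This is constant on the subcube, because it does not involve the coordinates in $G_g$. Color $g_t$ gets the matching $N_t$ if $\sigma_g=0$ and $N_{t'}$ if $\sigma_g=1$, acting on the coordinates in $G_g$. At each vertex, each active subcube through it keeps its own set $G_g$ of colors, so every color still occurs once. This gives a 1-factorization $\{M_i\}$ of $Q_d$. The sum in $\sigma_g$ is the parity choice of Lemma 3, made for all other groups at once. The counting term is the defect, and by the condition $h>g$ only one of any two groups sees the defect of the other.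

A recolored edge has both ends in an active subcube, so all edges at a quiet vertex are standard. Every non-admissible vertex is quiet. Therefore:

(Q) *If $v_{E_{s(v)}}\in\mathcal C_{s(v)}$ or $|v_A|\le12$, then $v$ is quiet. If all four vertices of $v+\langle p,q\rangle$ are quiet, then this coset is a $(p,q)$-cycle, namely a 4-cycle.*

**Definition (good box).** Let $s$ be good for $ij$, with $i\in G$, $j\in H$ (different groups of $s$). A box $D=x+\langle G\cup H\rangle$ all of whose vertices lie in window $s$ and are admissible is a *good $ij$-box*.

**Step 5 (a good box is one cycle).** Here Lemma 3 is used. Let $D$ be a good $ij$-box. All its $G$-subcubes and $H$-subcubes are active. So no vertex of $D$ is quiet, and the edges of colors $i,j$ at vertices of $D$ stay inside $D$. Let $u=x_G$, $v=x_H$, with the remaining coordinates fixed, and let $G=G_g$, $H=G_h$. If $g<h$, then on $D$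
$$\sigma_g=\mathrm{const}+|v|+[v=0],\qquad\sigma_h=\mathrm{const}+|u| ,$$
and Lemma 3 applies. If $g>h$, it applies with the roles of $i,j$ (and of $u,v$) exchanged. In both cases $D$ is spanned by a single $(i,j)$-cycle, all of whose edges have both ends in $D$. Moreover, a vertex lies in at most one good $ij$-box, because its window determines $G$ and $H$.

**Step 6 (good boxes cover almost everything).** This step bounds the number of vertices that we lose.

Claim: if $x$ is deep, $s=s(x)$ is good for $ij$, $x_{E_s}\notin\mathcal C_s$ and $|x_A|\ge15$, then $x$ lies in a good $ij$-box. Indeed, the vertices of $x+\langle G\cup H\rangle$ differ from $x$ in at most $2r$ coordinates, so by (W) they are core and in window $s$. Since $(G\cup H)\cap E_s=\emptyset$, their $E_s$-part is that of $x$. Since $(G\cup H)\cap A\subseteq\{i,j\}$, their weight on $A$ is at least $13$.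

Next, the deep $x$ with $x_{E_{s(x)}}\in\mathcal C_{s(x)}$ number at most $2^d/\nu$. Each has $\nu$ neighbors $x+e_k$, $k\in E_{s(x)}$, all in the same window by (W). No vertex is obtained twice: if $x+e_k=x'+e_{k'}$, then $x$ and $x'$ have the same window $s$, agree outside $E_s$, and have $E_s$-parts that are codewords at distance at most 2. So $x=x'$, and then $k=k'$.

Hence for every pair $ij$ the fraction of vertices in no good $ij$-box is at most
$$2p+\frac{m(2\lambda+4r)}K+\frac1\nu+\Pr\bigl(\mathrm{Bin}(|A|,\tfrac12)\le14\bigr)=O(d^{-1/2+\delta}\log d).\tag{4}$$
The last probability is at most $2^{-|A|}\sum_{u\le14}\binom{|A|}u=O(d^{-1}\log^{14}d)$.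

## 7. Buses and wires

For each pair $ij$ we now join all good $ij$-boxes. We use one long path of 4-cycles, the *bus*, and connect each good box to it by a short path, its *wire*. In $\Gamma_{ij}$ this makes a tree. The bus lives where $|x_A|\le2$, away from all boxes; the words $a_{ij}$ on $B$ keep the buses of different pairs apart.

**Step 7 (the buses).** This step produces the central path for $ij$. Let
$$T_{ij}=\{x:\ x_t=0\ (t\in A\setminus\{i,j\}),\ x_t=a_{ij}(t)\ (t\in B\setminus\{i,j\})\}.$$
This is a subcube invariant under $\langle i,j\rangle$. Its vertices have $|x_A|\le2$, so they are quiet by (Q), and all cosets of $\langle i,j\rangle$ in $T_{ij}$ are $(i,j)$-cycles. Let $w_0,w_1,\dots$ be a Hamilton path (Gray code) of the subcube $\{x\in T_{ij}:x_i=x_j=0\}$, with $w_{u+1}=w_u+e_{\kappa'_u}$, so $\kappa_u'\notin A\cup B\cup\{i,j\}$. The *bus switches* are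
$$w_u+[u\text{ odd}]\,e_j+\langle i,\kappa_u'\rangle\subset T_{ij},$$
of type $\{i,\kappa'_u\}$. They are pairwise edge-disjoint. The $\kappa'$-edges of different bus switches lie over different edges of the path. The $i$-edges of the $u$-th switch lie in $w_u+\langle i,j\rangle$ and $w_{u+1}+\langle i,j\rangle$; at the coset $w_{u+1}+\langle i,j\rangle$ the $u$-th and the $(u+1)$-st switch use the two different $i$-edges, because the shift by $e_j$ alternates. In $\Gamma_{ij}$ the bus switches make the cosets $w_u+\langle i,j\rangle$, which partition $T_{ij}$, into a path.

**Step 8 (the wires).** This step connects a box to its bus. For each pair $ij$ and each good $ij$-box $D$ (window $s$, $i\in G$, $j\in H$) we make one wire $W$. Its *start* $z_0$ is chosen in the set $O_D$ of vertices $z\in D$ with $z_G=0$ and $\sigma_G(z)=0$, where $\sigma_G$ is $\sigma_g$ for $G=G_g$; which element we take is decided in Section 8. For $z\in O_D$ the color of direction $i=g_t$ is given by $N_t$ at the zero vertex of the $G$-subcube, so by Lemma 2 the edge $\{z,z+e_i\}$ has color $i$. As $v=z_H$ varies over its $2^r$ values, $\sigma_G$ is $\mathrm{const}+|v|$ or $\mathrm{const}+|v|+[v=0]$, so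
$$|O_D|\ge2^{r-1}-1\ge2^{r-2}.$$

The start is admissible, so $(z_0)_{E_s}\notin\mathcal C_s$, and there is a unique $k\in E_s$ with $(z_0+e_k)_{E_s}\in\mathcal C_s$. Define $z_{t+1}=z_t+e_{\kappa_t}$, where $\kappa_0=k$; then $\kappa_t$ runs in increasing order through the elements of $B\setminus\{i,j\}$ where $z_0$ differs from $a_{ij}$ (the *$B$-phase*); then it runs in increasing order through the elements of $A\setminus\{i,j\}$ where $z_0$ equals 1. The path ends at a vertex $z_\ell\in T_{ij}$. It is determined by its start. The $\kappa_t$ are distinct and not in $\{i,j\}$, because $i,j\notin E_s$ ($s$ is good for $ij$) and $E_s\cap(A\cup B)=\emptyset$. Since $|(z_0)_A|\ge13$, at least the last 11 steps are in $A$, so $\ell\ge12$ and $z_t\notin T_{ij}$ for $t<\ell$. Put $V(W)=\{z_0,\dots,z_\ell\}$ and define the switches of $W$: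
$$S_0=z_0+\langle i,k\rangle,\qquad S_t=z_t+[t\text{ odd}]\,e_i+\langle j,\kappa_t\rangle\quad(1\le t\le\ell-1).$$
The reason for the first step $k$ is that it leads at once to codewords, where everything is quiet:
$$\begin{gathered}\text{for }1\le t\le\ell,\text{ every vertex obtained from }z_t\text{ by changing at most 3 coordinates outside }E_s\\ \text{is in window }s,\text{ has }E_s\text{-part in }\mathcal C_s,\text{ and is quiet.}\end{gathered}\tag{5}$$
Indeed, it differs from the core vertex $z_0$ in at most $1+|A|+|B|+3\le\lambda$ coordinates, so (W) gives the window. The only step inside $E_s$ is $\kappa_0=k$, so the $E_s$-part is that of $z_0+e_k$. Now use (Q).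

For $t\ge1$, each vertex of $S_t$ differs from $z_t$ only in coordinates among $i,j,\kappa_t\notin E_s$. By (5) all vertices of $S_t$ are quiet, so $S_t$ is standardly colored and has type $\{j,\kappa_t\}$. In $S_0$ the vertices $z_1$ and $z_1+e_i$ are quiet by (5), so the two edges of direction $k$ and the edge $\{z_1,z_1+e_i\}$ are standard; and $\{z_0,z_0+e_i\}$ has color $i$. So $S_0$ has type $\{i,k\}$. We record two consequences:

- All vertices of bus and wire switches are quiet, except that the vertices $z_0$ and $z_0+e_i$ of a switch $S_0$ may fail to be.
- Every vertex of $S_t$ is within distance 2 of $V(W)$, since it differs from $z_t$ or $z_{t+1}$ only in coordinates $i,j$.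

## 8. Keeping the switches apart

**Step 9 (choosing the starts).** This step makes different wires far apart; it is where the length $r\ge16\log_2d$ is needed. We use the Lovász Local Lemma: if each event $\mathcal A$ of a finite family is mutually independent of the events outside $N(\mathcal A)\cup\{\mathcal A\}$, and there are $x_{\mathcal A}\in[0,1)$ with $\Pr(\mathcal A)\le x_{\mathcal A}\prod_{\mathcal B\in N(\mathcal A)}(1-x_{\mathcal B})$, then with positive probability no event occurs.

Choose the starts independently, each uniformly from its set $O_D$. For wires $W\ne W'$ let $\mathcal A_{WW'}$ be the event $\mathrm{dist}(V(W),V(W'))\le6$.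

Fix a vertex $v$. If $v\in V(W')$, then the start of $W'$ is $v+1_S$ or $v+1_S+e_k$ with $S\subseteq A\cup B$, $k\in[d]$. This leaves at most $(d+1)2^{|A|+|B|}$ possible start vertices. For each given start vertex and each pair there is at most one good box containing it, hence at most one wire, and that wire has this start with probability at most $2^{2-r}$. So
$$\sum_{W'}\Pr(v\in V(W'))\le d^2(d+1)\,2^{|A|+|B|}\,2^{2-r}.$$
Now condition on the start of $W$. The set $V(W)$ has at most $|A|+|B|+2$ vertices, a ball of radius 6 has at most $(d+1)^6$ vertices, and the start of each $W'\ne W$ is independent of that of $W$. Hence for each $W$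
$$\sum_{W'\ne W}\Pr(\mathcal A_{WW'})\le\eta:=(|A|+|B|+2)(d+1)^6\cdot d^2(d+1)\,2^{|A|+|B|}\,2^{2-r}=O(d^{-2}\log d),$$
using $2^{|A|+|B|}\le4d^5$ and $2^{-r}\le d^{-16}$.

The event $\mathcal A_{WW'}$ depends only on the starts of $W$ and $W'$, so it is mutually independent of the events involving neither $W$ nor $W'$. The events involving $W$ or $W'$ have total probability at most $2\eta\le\frac18$. Take $x_{\mathcal A}=2\Pr(\mathcal A)$. The product over the events $\mathcal B$ involving $W$ or $W'$ satisfies $\prod(1-2\Pr(\mathcal B))\ge1-2\sum\Pr(\mathcal B)\ge\frac12$, so the condition holds. We can therefore fix the starts such that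
$$\mathrm{dist}(V(W),V(W'))\ge7\quad\text{for all wires }W\ne W'.\tag{6}$$

**Step 10 (distances to the buses).** This step is the counterpart of (6) for buses, and it needs no randomness. First,
$$\mathrm{dist}(T_{ij},T_{pq})\ge11-4=7\quad\text{for different pairs }ij,pq,\tag{7}$$
because $a_{ij}$ and $a_{pq}$ differ in at least 11 places, of which at most 4 are in $\{i,j,p,q\}$. Secondly,
$$\mathrm{dist}(V(W),T_{pq})\ge7\quad\text{if }W\text{ is an }ij\text{-wire and }pq\ne ij.\tag{8}$$
Indeed, up to the end of the $B$-phase $|(z_t)_A|\ge13$, whereas $|x_A|\le2$ on $T_{pq}$. From the end of the $B$-phase on, $z_t$ agrees with $a_{ij}$ on $B\setminus\{i,j\}$, and the distance is at least $11-4$ as before. Thirdly, since $|(z_1)_A|\ge13$,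
$$\mathrm{dist}(z_1,T_{pq})\ge11\quad\text{for every wire and every pair }pq,\text{ including the pair of the wire}.\tag{9}$$

**Step 11 (edge-disjointness).** This step is the hypothesis of Lemma 1. There are four cases.

- *Different wires, a wire and a foreign bus, different buses.* Such switches have no common vertex: wire switches are within 2 of their $V(W)$, bus switches are inside their $T_{ij}$, and (6), (8), (7) apply.
- *Within a bus.* This was shown in Step 7.
- *Within a wire.* The $\kappa_t$ are distinct and not in $\{i,j\}$, so the edges in direction $\kappa_t$ belong to $S_t$ only. Only $S_0$ has $i$-edges. For $t\ge1$ the $j$-edges of $S_t$ lie in $z_t+\langle i,j\rangle$ and $z_{t+1}+\langle i,j\rangle$; these cosets are distinct for distinct indices, and at $z_{t+1}+\langle i,j\rangle$ the switches $S_t,S_{t+1}$ use different $j$-edges, because the shift by $e_i$ alternates.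
- *A wire and its own bus.* Since $T_{ij}$ is $\langle i,j\rangle$-invariant and $z_t\notin T_{ij}$ for $t<\ell$, only $S_{\ell-1}$ meets $T_{ij}$. As $\ell-1\ge1$, its only edge with both ends in $T_{ij}$ has color $j$, while the bus switches use colors $i$ and $\kappa'_u\ne j$.

So Lemma 1 applies to the set $\mathcal S$ of all bus and wire switches of all pairs. Let $\{M'_i\}$ be the resulting 1-factorization.

## 9. The component of $\Gamma_{pq}$ containing the good $pq$-boxes

Fix a pair $pq$ with $p<q$. We must show that the switches made for $pq$ form a tree through all good $pq$-boxes, and that the switches made for other pairs do not spoil it.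

**Step 12 (the planned tree).** This step describes the part of $\Gamma_{pq}$ that we built on purpose. Let $X$ be the following set of nodes:

- (i) the cosets of $\langle p,q\rangle$ in $T_{pq}$;
- (ii) for each $pq$-wire $W$, the cosets $z_t+\langle p,q\rangle$, $1\le t\le\ell-1$, which are 4-cycles by (5) and (Q);
- (iii) the spanning cycle of each good $pq$-box.

These nodes are pairwise distinct. Cosets of different wires are disjoint by (6), as their vertices are within 2 of the respective $V(W)$. Within a wire the cosets are distinct since the $\kappa_t\notin\{p,q\}$ are distinct. Nodes (ii) are not nodes (i), since $z_t\notin T_{pq}$ for $t<\ell$. Vertices of nodes (i) and (ii) are quiet and those of boxes are not; and different good $pq$-boxes are disjoint.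

The switches of the $pq$-bus and the $pq$-wires have types $\{p,\kappa'_u\}$, $\{p,k\}$, $\{q,\kappa_t\}$ with $\kappa'_u,k,\kappa_t\notin\{p,q\}$, so each gives exactly one edge of $\Gamma_{pq}$. The bus gives a path through all nodes (i). In the wire of a box $D$, the switch $S_0$ has the $p$-edges $\{z_0,z_0+e_p\}$, which lies on the cycle of $D$, and $\{z_1,z_1+e_p\}$; and $S_t$ has its $q$-edges in $z_t+\langle p,q\rangle$ and $z_{t+1}+\langle p,q\rangle$. So the wire gives a path $D,\ z_1+\langle p,q\rangle,\dots,z_\ell+\langle p,q\rangle$ ending at a node (i). Different wires have different boxes and disjoint interior nodes. Therefore these edges form a tree with node set $X$. It remains to find all *other* switches that touch nodes of $X$.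

**Step 13 (no foreign switch touches the bus or the wires).** This step handles nodes (i) and (ii). A switch touching a node (i) has a vertex in $T_{pq}$. By (7) and (8) (and $7>2$) it is a $pq$-bus switch or belongs to a $pq$-wire. So there are no new edges at nodes (i).

Let $z_t+\langle p,q\rangle$ be a node (ii), of the wire $W$. All its vertices are within 2 of $V(W)$ and outside $T_{pq}$. Vertices of switches of another wire $W'$ are within 2 of $V(W')$, so by (6) and $2+2<7$ they are not in the node. Bus switches lie in the bus cubes; the cubes of other pairs are at distance at least 7 from $V(W)$ by (8), and $T_{pq}$ does not meet the node. So only switches of $W$ can touch the node, and there are no new edges.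

**Step 14 (foreign wires starting in a box).** This step handles nodes (iii), the only place where other pairs interfere. Let $D$ be a good $pq$-box, in window $s$. A switch touching its spanning cycle has an edge of color $p$ or $q$ with both ends in $D$. Vertices of $D$ are not quiet. By the list of possibly non-quiet switch vertices in Step 8, this edge is $\{z_0',z_0'+e_{i'}\}$, of color $i'\in\{p,q\}$, in the switch $S_0'$ of some wire $W'$ of a pair $i'j'$. Primes denote the data of $W'$: its vertices $z'_t$, directions $\kappa'_t$, switches $S'_t$, and first direction $k'$.

If $i'j'=pq$, then $W'$ is the wire of $D$, since $z_0'$ lies in only one good $pq$-box, and there is no new edge.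

Otherwise let $\hat q$ be the element of $\{p,q\}$ other than $i'$. Then $\hat q\ne j'$. The window of $W'$ is $s$, because $z_0'\in D$. So $k'\in E_s$, whereas $i',\hat q\notin E_s$ since $s$ is good for $pq$. Hence $S_0'$, of type $\{i',k'\}$, gives exactly one edge of $\Gamma_{pq}$, joining $D$ to the node containing $\{z_1',z_1'+e_{i'}\}$. By (5), applied to $W'$ with the coordinates $i',\hat q\notin E_s$, and by (Q), this node is the 4-cycle of quiet vertices
$$Y=z_1'+\langle i',\hat q\rangle .$$

*Which other switches touch $Y$?* All vertices of $Y$ are within 2 of $z'_1$. By (6) no switch of another wire meets $Y$, and by (9) no bus switch does. So only switches of $W'$ can touch $Y$. Also $Y\notin X$: it is not a node (i) by (9); it is not a node (ii) by (6), since $W'$ is not a $pq$-wire; and it is not a node (iii), since its vertices are quiet. Consider $S_t'$ with $t\ge1$. Its type is $\{j',\kappa_t'\}$ with $j'\notin\{i',\hat q\}$ and $\kappa'_t\ne i'$. So it gives an edge of $\Gamma_{pq}$ only if $\kappa'_t=\hat q$, which holds for at most one $t$. In that case its $\hat q$-edges lie in the cosets $z'_t+\langle i',\hat q\rangle$ and $z_t'+e_{j'}+\langle i',\hat q\rangle$. Now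
$$z_t'-z_1'=\sum_{1\le u<t}e_{\kappa'_u}$$
with distinct $\kappa_u'\notin\{i',j',\hat q\}$. So the first coset equals $Y$ only if the sum is empty, that is $t=1$, and the second never equals $Y$ because of the term $e_{j'}$.

Hence, if $\kappa'_1\ne\hat q$, the node $Y$ has no further edge. If $\kappa_1'=\hat q$, there is exactly one further edge, from $Y$ to
$$Y'=z_1'+e_{j'}+\langle i',\hat q\rangle .$$
In this case we have to look at $Y'$ too. Since the box of $W'$ is a good $i'j'$-box in window $s$, we have $j'\notin E_s$. So (5), with the three coordinates $i',j',\hat q$, and (Q) show that $Y'$ is a 4-cycle of quiet vertices, and $Y'\ne Y$. All its vertices are within 3 of $z_1'$. By (6) and (9), as $3+2<7$ and $3<11$, we have $Y'\notin X$, and only switches of $W'$ can touch $Y'$. The switch $S'_0$ does not: each of its $i'$-edges contains $z_0'$ or $z_1'$, and neither is in $Y'$, because $z_1'-(z_1'+e_{j'})=e_{j'}$ and $z'_0-(z_1'+e_{j'})=e_{k'}+e_{j'}$ are not in $\langle i',\hat q\rangle$. Among the $S_t'$ with $t\ge1$ only $S'_1$ has $\hat q$-edges, and none has $i'$-edges. So the only edge at $Y'$ is the one from $Y$, and $Y'$ is a leaf.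

Thus each such $W'$ attaches to $D$ a pendant path of one or two nodes outside $X$. For different $W'$ these nodes are distinct, by (6) and $3+3<7$. And each $W'$ attaches its path to only one box, the good $pq$-box containing $z_0'$.

**Step 15 (end of the proof).** This step puts everything together. By Steps 12–14 the connected component of $\Gamma_{pq}$ containing $X$ consists of a tree on $X$ with pendant paths attached, so it is a tree. By Lemma 1 all vertices of all good $pq$-boxes lie on one cycle of $M_p'\cup M_q'$. By (4) this cycle has length at least
$$\bigl(1-O_\delta(d^{-1/2+\delta}\log d)\bigr)2^d .$$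
The pair $pq$ was arbitrary and the 1-factorization $\{M_i'\}$ does not depend on it, so this holds for all pairs simultaneously and for all large $d$. Finally, apply the whole construction with $\delta/2$ in place of $\delta$: for large $d$ we have $d^{-1/2+\delta/2}\log d\le d^{-1/2+\delta}$, and the Theorem follows. $\blacksquare$
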